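# Blocks whose source algebras have no stable basis of units

Throughout, $p$ is a prime and $k$ is an algebraically closed field of characteristic $p$. Modules are finite-dimensional left modules, $\otimes$ means $\otimes_k$, and ${}^gx=gxg^{-1}$.

## 1. One cyclic module inflated along two characters

Let $C=\langle\gamma\rangle$ be a cyclic group of order $c>1$, a power of $p$, and let $M$ be a $kC$-module. Let $T$ be a finite $p$-group with two surjective homomorphisms $\lambda_1,\lambda_2:T\to C$. Write $M_{\lambda_r}$ for $M$ viewed as a $kT$-module through $\lambda_r$. The object on which the whole proof turns is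
$$M_{\lambda_1}\otimes M_{\lambda_2},\qquad t(m\otimes m')=\lambda_1(t)m\otimes\lambda_2(t)m' .$$
We compare it with $M\otimes M$, on which $C$ acts diagonally. For suitable $M$, the trivial module $k$ is a direct summand of $M\otimes M$ over $C$, but it is not a direct summand of $M_{\lambda_1}\otimes M_{\lambda_2}$ over $T$ if $\lambda_1,\lambda_2$ have different kernels.

Recall that $kC=k[x]/(x^c)$ with $x=\gamma-1$. Its indecomposable modules are $J_a=k[x]/(x^a)$ for $1\le a\le c$, with $\dim J_a=a$ and $J_c=kC$. They are classified by dimension, so each is self-dual. Since $kC$ is local, projective means free.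

**Example by hand.** Take $p=2$, $c=4$, $M=J_3$. Then $M\otimes M=R:=k[x_1,x_2]/(x_1^3,x_2^3)$, where $\gamma$ acts as $(1+x_1)(1+x_2)=1+\mathsf X$ with $\mathsf X=x_1+x_2+x_1x_2$. In characteristic 2,
$$\mathsf X^2=x_1^2+x_2^2+x_1^2x_2^2,\qquad \mathsf X^3=x_1x_2^2+x_1^2x_2 .$$
Now $\mathsf X^3$ kills $J_1,J_2,J_3$ and has rank 1 on $J_4$, so its rank on $R$ counts the free summands. It sends $1\mapsto x_1x_2^2+x_1^2x_2$ and $x_1,x_2\mapsto x_1^2x_2^2$, and it kills all monomials of degree at least 2. Its rank is $2$, and $9=4+4+1$, so $M\otimes M\cong k\oplus J_4\oplus J_4$.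

Now let $T=C\times\langle u\rangle$ with $u^2=1$, and put $\lambda_1(\gamma^au^b)=\gamma^a$, $\lambda_2(\gamma^au^b)=\gamma^{a+2b}$. Both restrict to the identity on $C$, and $u$ acts on $R$ as $1\otimes\gamma^2$, so $u-1$ acts as $x_2^2$. Put $z=x_1^2+x_1x_2+x_2^2+x_1^2x_2$. Then
$$x_1z=x_1^2x_2+x_1x_2^2,\quad x_2z=x_1^2x_2+x_1x_2^2+x_1^2x_2^2,\quad x_1x_2z=x_1^2x_2^2,$$
and the sum of these three is $\mathsf Xz=0$. The $C$-fixed space $\ker\mathsf X$ has dimension 3 (one for each summand), so it is spanned by the independent elements $z$, $x_2z$ and $x_2^2z=x_1^2x_2^2$. Moreover $x_2z=\mathsf X^3(1+x_1)$ and $x_2^2z=\mathsf X^3x_1$ lie in $\mathsf XR$. Suppose $kv$ were a trivial direct summand over $T$. There is then a $T$-invariant linear form $\ell$ with $\ell(v)=1$. It vanishes on $\mathsf XR$, hence on $x_2z$ and $x_2^2z$. As $v$ is $C$-fixed, $v=\alpha z+\beta x_2z+\delta x_2^2z$ with $\alpha\ne0$. But then $(u-1)v=x_2^2v=\alpha x_1^2x_2^2\neq0$, so $v$ is not $T$-fixed. Hence there is no trivial summand over $T$.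

**Lemma 1.** Let $\lambda_1,\lambda_2:T\to C$ be surjective with $\ker\lambda_1\ne\ker\lambda_2$, and suppose that every indecomposable summand of the $kC$-module $M$ is faithful. Then $k$ is not a direct summand of the $kT$-module $M_{\lambda_1}\otimes M_{\lambda_2}$.

*Proof.* Suppose it is. By Krull–Schmidt, $k$ is a direct summand of $X\otimes Y$ for some indecomposable summands $X$ of $M_{\lambda_1}$ and $Y$ of $M_{\lambda_2}$. We identify $X\otimes Y\cong\mathrm{Hom}_k(X^*,Y)$. The inclusion of $k$ picks out an element $a\in\mathrm{Hom}_{kT}(X^*,Y)$. Its splitting is a $T$-invariant linear form $s$ on $\mathrm{Hom}_k(X^*,Y)$ with $s(a)=1$. The trace pairing between $\mathrm{Hom}_k(Y,X^*)$ and $\mathrm{Hom}_k(X^*,Y)$ is non-degenerate and $T$-invariant, so $s(\xi)=\mathrm{tr}(\beta\xi)$ for a unique $\beta\in\mathrm{Hom}_k(Y,X^*)$, and by uniqueness $\beta$ is $T$-invariant. Thus $\beta a\in\mathrm{End}_{kT}(X^*)$ has trace $1$, so it is not nilpotent. Since $X^*$ is indecomposable, Fitting's lemma says $\beta a$ is bijective. Hence $a$ is a split injection, and since $Y$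 is indecomposable, $X^*\cong Y$.

As $\lambda_1$ and $\lambda_2$ are surjective, $X$ and $Y$ are inflations of indecomposable summands of $M$, which are faithful for $C$. So the subgroup of $T$ acting trivially on $X$, equivalently on $X^*$, is $\ker\lambda_1$, and the one acting trivially on $Y$ is $\ker\lambda_2$. Isomorphic modules have equal kernels, a contradiction. $\square$

The purpose of this object is to separate ranks of idempotents. A rank-one idempotent of $\mathrm{End}_{kT}(M_{\lambda_1}\otimes M_{\lambda_2})$ would have as image a one-dimensional direct summand. That summand would be trivial, since $T$ is a $p$-group and $k^\times$ has no element of order $p$. So under the hypotheses of Lemma 1 every non-zero idempotent there has rank at least $2$, whereas $\mathrm{End}_{kC}(M\otimes M)$ has an idempotent of rank $1$ as soon as $k$ is a summand of $M\otimes M$. We shall build a block in which one source idempotent is seen through $M_{\lambda_1}\otimes M_{\lambda_2}$ at one subgroup $Q$ of the defect group, and through $M\otimes M$ at a conjugate subgroup $P$. This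 will answer the following question in the negative: can the source algebra of a block, on which the defect group $D$ acts by multiplication from both sides, always be given a basis that consists of invertible elements and is permuted by $D$ from both sides?

## 2. Brauer quotients, source algebras and uniform bases

**Definition (relative traces and Brauer quotients).** Let a finite $p$-group $T$ act on a $k$-space or, by automorphisms, on a $k$-algebra $A$ (a *$T$-algebra*). For $T'\le T$ put $\mathrm{Tr}_{T'}^T(a)=\sum_{t\in T/T'}{}^ta$ for $a\in A^{T'}$. The *Brauer quotient* is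
$$A(T)=A^T\Big/\sum_{T'<T}\mathrm{Tr}_{T'}^T(A^{T'}),$$
with quotient map $\mathrm{Br}_T$. If $A$ is an algebra, the sum is an ideal of $A^T$, because $s\,\mathrm{Tr}_{T'}^T(a)=\mathrm{Tr}_{T'}^T(sa)$ and $\mathrm{Tr}_{T'}^T(a)s=\mathrm{Tr}_{T'}^T(as)$ for $s\in A^T$. We call elements $\mathrm{Tr}_{T'}^T(a)$ with $T'<T$ *proper relative traces*.

If $A$ has a $T$-stable basis $\mathcal Y$, then:
$$\ker\mathrm{Br}_T\text{ is spanned by the sums over non-trivial }T\text{-orbits in }\mathcal Y,\text{ and }A(T)\text{ has basis }\mathrm{Br}_T(\mathcal Y^T).\tag{1}$$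
Indeed, the $T$-orbit sums form a basis of $A^T$. The orbit sum of $y$ is $\mathrm{Tr}_{T_y}^T(y)$, with $T_y$ the stabilizer, and this is a proper relative trace if the orbit is non-trivial. Conversely, let $T'<T$. The space $A^{T'}$ is spanned by the elements $\mathrm{Tr}_{T'_y}^{T'}(y)$, and $\mathrm{Tr}_{T'}^T\mathrm{Tr}_{T'_y}^{T'}(y)=\mathrm{Tr}_{T'_y}^T(y)$ is $|T_y:T'_y|$ times the orbit sum of $y$. If $y$ is $T$-fixed, the factor is $|T:T'|=0$ in $k$. So only non-trivial orbit sums occur.

**Example.** If $T\neq1$ permutes a basis regularly, then $A(T)=0$. If $T$ acts trivially, then $A(T)=A$. For $A=kG$ with $T\le G$ acting by conjugation, the $T$-fixed elements of $G$ form $C_G(T)$. So $(kG)(T)=kC_G(T)$, and $\mathrm{Br}_T$ truncates an element of $(kG)^T$ to its coefficients on $C_G(T)$.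

We need four consequences.

If $T\le D$ are $p$-subgroups of $G$ and $z\in(kG)^D$, then
$$\mathrm{Br}_D(z)\neq0\ \Longrightarrow\ \mathrm{Br}_T(z)\ne0,\tag{2}$$
because $C_G(D)\subseteq C_G(T)$.

If $e\in Z(kG)$ is an idempotent and $z\in(kGe)^T$, then
$$\mathrm{Br}_T(z)\ne0\text{ means the same in }kG\text{ and in }kGe.\tag{3}$$
Indeed, if $z=\sum_{T'}\mathrm{Tr}_{T'}^T(b_{T'})$ in $kG$ with all $T'<T$, then $z=ze=\sum_{T'}\mathrm{Tr}_{T'}^T(b_{T'}e)$. The converse is clear.

If $A$ is a $D$-algebra and $P\le D$, then
$$\mathrm{Br}_P(\mathrm{Tr}_P^D(a))=\mathrm{Tr}_P^{N_D(P)}(\mathrm{Br}_P(a))\qquad(a\in A^P).\tag{4}$$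
This comes from the Mackey formula $\mathrm{Tr}_P^D(a)=\sum_{x\in P\backslash D/P}\mathrm{Tr}^P_{P\cap{}^xP}({}^xa)$. The terms with $P\cap{}^xP<P$ are killed by $\mathrm{Br}_P$. The other terms have $x\in N_D(P)$, where $PxP=xP$ and the term is ${}^xa$.

If $A,A'$ are $T$-algebras with $T$-stable bases $\mathcal Y,\mathcal Y'$, then
$$A(T)\otimes A'(T)\cong(A\otimes A')(T),\qquad\mathrm{Br}_T(a)\otimes\mathrm{Br}_T(a')\mapsto\mathrm{Br}_T(a\otimes a'),\tag{5}$$
as algebras. The map is well defined because $\mathrm{Tr}_{T'}^T(b)\otimes a'=\mathrm{Tr}_{T'}^T(b\otimes a')$ for $a'\in A'^T$, and likewise on the other side. It is bijective by (1), since the $T$-fixed elements of $\mathcal Y\times\mathcal Y'$ are those of $\mathcal Y^T\times\mathcal Y'^T$.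

Now let $G$ be a finite group with $p\mid|G|$. A block idempotent of $kG$ is a primitive idempotent $e$ of $Z(kG)$. Its defect groups are the maximal $p$-subgroups $T$ with $\mathrm{Br}_T(e)\ne0$, and they form one $G$-conjugacy class.

**Definition (source idempotents and source algebras).** Let $D$ be a defect group of $e$. A *source idempotent* of $e$ (with respect to $D$) is a primitive idempotent $i$ of $(kGe)^D$ with $\mathrm{Br}_D(i)\ne0$. The *source algebra* is $A=i\,kG\,i$, an algebra with identity $i$ and structure map $u\mapsto ui=iu$ for $u\in D$. The group $D\times D$ acts on $A$ by $(u,v)\cdot a=uav^{-1}$.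

Source idempotents exist: write $e$ as a sum of primitive idempotents of $(kGe)^D$; since $\mathrm{Br}_D(e)\neq0$, one of them is not killed by $\mathrm{Br}_D$. It is known that $A$ has a $D\times D$-stable $k$-basis on which $D\times1$ and $1\times D$ act freely.

**Definition (uniform).** A basis of $A$ is *unital* if each of its elements lies in the group $A^\times$ of invertible elements of $A$ (with respect to the identity $i$). The source algebra $A$ is *uniform* if it has a $D\times D$-stable unital $k$-basis.

**Conjecture** (Barker–Gelvin, specialised to coefficients in the field $k$). For any block idempotent $\bar b$ of $kG$ with non-trivial defect group, the source algebras of $kG\bar b$ are uniform.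

The problem is taken from Tiberiu Coconet and Constantin-Cosmin Todea, "Reduction theorems for a conjecture on basis in source algebras of blocks of finite groups", arXiv:2601.21834 (2026). We prove the following, so the conjecture is false for every prime $p$, already for solvable groups.

**Theorem.** Let $p$ be any prime and $k$ an algebraically closed field of characteristic $p$. There are a finite solvable group $G$ with $p\mid|G|$ and a block idempotent $e$ of $kG$ with non-trivial defect groups such that no source algebra of $kGe$ is uniform.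

## 3. Small source algebras, and units chosen generically

**A $p$-group.** If $G\ne1$ is a $p$-group, then $kG$ is local, so $1$ is the only block idempotent. Also $\mathrm{Br}_G(1)=1\neq 0$, so $D=G$. The only source idempotent is $1$, and $A=kG$ has the unital stable basis $G$.

**A direct product.** Let $G=T\times H$ with $T\ne1$ a $p$-group and $p\nmid|H|$. A block is $kG e=kT\otimes\mathrm{Mat}_n(k)$, with defect group $T$. The $T$-fixed algebra is $Z(kT)\otimes\mathrm{Mat}_n(k)$ with $Z(kT)$ local, so we may take $i=1\otimes\eta$ with $\eta$ an idempotent of rank one. It lies in $kC_G(T)$, so it is fixed by the truncation and $\mathrm{Br}_T(i)\ne0$. Then $A\cong kT$, with the unital stable basis $T$.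

**The group $S_3$ for $p=3$.** Let $D=A_3$. The kernel of $\mathrm{Br}_D:(kS_3)^D\to kD$ is spanned by the sum $\sigma$ of the three transpositions. With $n=\sum_{d\in D}d$ and a transposition $s$ we have $\sigma=sn$ and $\sigma^2=n^2=3n=0$. Since $kD$ is local, $(kS_3)^D$ is local, so $e=i=1$ and $A=kS_3$, with the unital stable basis $S_3$. The stabilizer of $s$ in $D\times D$ is $\{(svs^{-1},v):v\in D\}$, a diagonal subgroup twisted by inversion.

In these examples group elements do the job. In general $i$ is far from $1$, and for $x\in G$ the element $ixi$ need not be invertible in $A$. A sensible attempt at proving the conjecture is to move a given stable basis into general position.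

**Remark 1.** Let $\Omega_0$ be a $D\times D$-stable basis of $A$, with orbit representatives $\omega_1,\dots,\omega_n$ and stabilizers $\Delta_1,\dots,\Delta_n$. If every fixed space $A^{\Delta_m}$ contains a unit of $A$, then $A$ is uniform.

*Proof.* For $(a_1,\dots,a_n)\in\prod_mA^{\Delta_m}$ consider the family of all $(u,v)\cdot a_m$, with $(u,v)$ running over representatives of $(D\times D)/\Delta_m$. It is a basis exactly when a certain determinant, a polynomial function on $\prod_mA^{\Delta_m}$, does not vanish, and this function is non-zero at $(\omega_1,\dots,\omega_n)$. Further, $a_m$ is a unit exactly when left multiplication by $a_m$ on $A$ has non-zero determinant. By hypothesis this polynomial function is not identically zero on $A^{\Delta_m}$. As $k$ is infinite, the product of these non-zero polynomial functions is non-zero somewhere, and there we have a stable basis whose orbit representatives are units. Finally $ua_mv^{-1}=(ui)a_m(v^{-1}i)$ is again a unit. $\square$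

So the attempt comes down to finding units in $A^\Delta$. If the basis has free actions of $D\times1$ and $1\times D$, each stabilizer $\Delta$ meets these two subgroups trivially, so $\Delta=\{(\varphi(u),u):u\in P\}$ for an isomorphism $\varphi:P\to Q$ between subgroups of $D$. If $\varphi$ is the identity, $i$ itself is a unit in $A^\Delta$. If $\varphi$ is not the identity, we need a unit $a$ with $\varphi(u)a=au$ for all $u\in P$, and genericity does not produce one. This is where the attempt stops, and we examine what such a unit would entail.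

## 4. A unit fixed by a twisted diagonal makes two idempotents associate

Fix a block idempotent $e$ of $kG$ with defect group $D$, a source idempotent $i\in(kGe)^D$, and $A=ikGi$. Since $e$ is central and $ei=i$, $A=i(kGe)i$. Let $g\in G$ and $P\le D$ be such that $Q:={}^gP\le D$, and put
$$\varphi(u)=gug^{-1}\ (u\in P),\qquad\Delta=\{(\varphi(u),u):u\in P\}\le D\times D .$$
Both $i$ and ${}^gi$ are fixed by $Q$, as $Q\le D$ and $Q={}^gP\le{}^gD$.

**Lemma 2.** If $A^\Delta$ contains a unit $a$ of $A$, then there are $\mathbf c,\mathbf d\in(kGe)^Q$ with $\mathbf c\mathbf d=i$ and $\mathbf d\mathbf c={}^gi$. Hence $\operatorname{rank}\tau(i)=\operatorname{rank}\tau({}^gi)$ for every algebra homomorphism $\tau$ from $(kGe)^Q$ to a matrix algebra over $k$.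

*Proof.* Let $a'\in A$ be the inverse, so $aa'=a'a=i$. That $a$ is $\Delta$-fixed means $\varphi(u)a=au$ for $u\in P$. Multiplying by $a'$ on both sides gives $a'\varphi(u)i=iua'$, that is $a'\varphi(u)=ua'$, since $i$ commutes with $D$ and $a'=ia'i$. Put $\mathbf c=ag^{-1}$ and $\mathbf d=ga'$, both in $kGe$. Then
$$\mathbf c\mathbf d=aa'=i,\qquad\mathbf d\mathbf c=ga'ag^{-1}={}^gi,$$
and for $u\in P$, using $ug^{-1}=g^{-1}\varphi(u)$ and $\varphi(u)g=gu$,
$$\varphi(u)\mathbf c=aug^{-1}=\mathbf c\,\varphi(u),\qquad\varphi(u)\mathbf d=gua'=ga'\varphi(u)=\mathbf d\,\varphi(u).$$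
So $\mathbf c,\mathbf d$ are fixed by $Q$. Now $i=i^2=\mathbf c(\mathbf d\mathbf c)\mathbf d=\mathbf c\,({}^gi)\,\mathbf d$ gives $\operatorname{rank}\tau(i)\le\operatorname{rank}\tau({}^gi)$, and ${}^gi=\mathbf d\,i\,\mathbf c$ gives the reverse inequality. $\square$

This obstructs uniformity only if a stable basis is forced to contain a $\Delta$-fixed element.

**Lemma 3.** Let $\tau:(kGe)^Q\to S'$ be a surjective algebra homomorphism onto a matrix algebra over $k$ that vanishes on all proper relative traces $\mathrm{Tr}_{Q'}^Q((kGe)^{Q'})$, $Q'<Q$. If $\tau(i)\ne0$ and $\tau({}^gi)\neq0$, then every $D\times D$-stable basis $\Omega$ of $A$ contains an element fixed by $\Delta$.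

*Proof.* Since $ig^{-1}=g^{-1}\,{}^gi$, right multiplication by $g^{-1}$ is a bijection $A=ikGi\to ikG\,{}^gi$, and
$$\varphi(u)au^{-1}\cdot g^{-1}=\varphi(u)\,(ag^{-1})\,\varphi(u)^{-1}\qquad(a\in A,\ u\in P).$$
So it turns the action of $\Delta$ into conjugation by $Q$. It carries $A^\Delta$ onto the $Q$-fixed points of $ikG\,{}^gi$, which are $i(kGe)^Q\,{}^gi$, as $i$ and ${}^gi$ are $Q$-fixed idempotents of $kGe$. It carries relative traces from proper subgroups of $\Delta$ to relative traces in $kGe$ from proper subgroups of $Q$, which $\tau$ kills. But $\tau$ maps $i(kGe)^Q\,{}^gi$ onto $\tau(i)S'\tau({}^gi)$, and this is non-zero since both idempotents are non-zero and $S'$ is a matrix algebra. Hence $A^\Delta$ is not the sum of its proper relative traces. If no element of $\Omega$ were $\Delta$-fixed, every $\Delta$-orbit in $\Omega$ would be non-trivial, its sum would be a relative trace from a proper stabilizer, and these sums span $A^\Delta$. This is a contradiction. $\square$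

So $A$ is not uniform if there is a $\tau$ as in Lemma 3 with
$$0\ne\operatorname{rank}\tau(i)\ne\operatorname{rank}\tau({}^gi)\ne0.\tag{6}$$
Indeed, a $D\times D$-stable unital basis would contain a $\Delta$-fixed unit by Lemma 3, contrary to Lemma 2. The rest of the talk constructs a block where (6) holds, with ranks at least $2$ and exactly $1$.

## 5. A Heisenberg group and a module with $M\otimes M\cong k\oplus(\text{free})$

**Step 1. This step constructs the module $M$ to be used in Section 1, together with a basis of $\mathrm{End}_k(M)$ permuted by $C$.** Let $c=p$ if $p$ is odd and $c=4$ if $p=2$. By Dirichlet's theorem choose an odd prime $q\equiv-1\pmod c$; then $q\ne p$. The norm-one elements of $\mathbb F_{q^2}^\times$ form a cyclic group of order $q+1$. Let $C$ be its subgroup of order $c$, acting on $W=\mathbb F_{q^2}$ by multiplication. A non-trivial $\alpha\in C$ fixes only $0$, because $(\alpha-1)w=0$ forces $w=0$. The determinant of $\alpha$ over $\mathbb F_q$ is its norm, which is $1$. On the 2-dimensional $\mathbb F_q$-space $W$ any alternating form satisfies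 $\omega(\alpha w,\alpha w')=\det(\alpha)\,\omega(w,w')$. So $C$ preserves a non-degenerate alternating $\mathbb F_q$-form $\omega$.

Let $N_0=W\times\mathbb F_q$ with
$$(w,s)(w',s')=\bigl(w+w',\,s+s'+\tfrac12\omega(w,w')\bigr).$$
Bilinearity of $\omega$ makes this a group of order $q^3$, with $(w,s)^{-1}=(-w,-s)$. The group $C$ acts on it by $\alpha(w,s)=(\alpha w,s)$. One computes
$${}^{(w',0)}(w,0)=\bigl(w'+w,\tfrac12\omega(w',w)\bigr)(-w',0)=\bigl(w,\tfrac12\omega(w',w)-\tfrac12\omega(w,w')\bigr)=(w,\omega(w',w)).$$

Let $\psi:\mathbb F_q\to k^\times$ be a non-trivial character, which exists as $q\ne p$, and let $e_\psi$ be the idempotent of $k[\{0\}\times\mathbb F_q]$ with $(0,s)e_\psi=\psi(s)e_\psi$. The subgroup $\{0\}\times\mathbb F_q$ is central and fixed by $C$, so $e_\psi$ is central in $kN_0$ and fixed by $C$. Since $(w,s)e_\psi=\psi(s)(w,0)e_\psi$ and the elements $(w,0)e_\psi$ have disjoint supports, they form a basis of $kN_0e_\psi$. Conjugation by $(w',0)$ multiplies $(w,0)e_\psi$ by $\psi(\omega(w',w))$. For $w\neq0$ the values $\omega(w',w)$ fill $\mathbb F_q$,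 so this factor is not $1$ for some $w'$. Hence a central element has only its $w=0$ coefficient, and the centre of $kN_0e_\psi$ is $k$. As $p\nmid|N_0|$, this algebra is semisimple, so it is a matrix algebra of dimension $q^2$:
$$kN_0e_\psi\cong B:=\mathrm{End}_k(M),\qquad M\text{ simple},\ \dim M=q .$$

A generator $\gamma$ of $C$ acts on $B$ by an algebra automorphism, which by Skolem–Noether is conjugation by some $t\in GL(M)$. As $\gamma^c=1$, $t^c$ centralizes $B$ and is a scalar. Rescaling $t$ by a $c$-th root, we get $t^c=1$. Let $\gamma$ act on $M$ as $t$. Then $M$ is a $k(N_0\rtimes C)$-module, and $C$ acts on $B$ by conjugation through its action on $M$.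

Let $y_w\in B$ be the image of $(w,0)$. Then $Y=\{y_w:w\in W\}$ is a basis of $B$ with $y_0=1_B$, permuted by $C$ via ${}^\alpha y_w=y_{\alpha w}$, and
$$\text{every non-trivial element of }C\text{ fixes only }1_B\text{ in }Y.\tag{7}$$
So the $C$-orbits on $Y\setminus\{1_B\}$ are regular, and as $kC$-modules
$$M\otimes M^*\cong B\cong k\oplus(\text{free}).\tag{8}$$

**Step 2. This step reads off the structure of $M|_C$.**

**Lemma 4.** (i) $M|_C\cong J_{c-1}\oplus(\text{free})$. (ii) Every indecomposable summand of $M|_C$ is a faithful $C$-module. (iii) $M\otimes M\cong k\oplus(\text{free})$ as $kC$-modules.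

*Proof.* (i) Any $kC$-module $X$ is a summand of $X\otimes X^*\otimes X$: the map $x\mapsto\sum_ie_i\otimes e_i^*\otimes x$ (dual bases), followed by contraction of the last two factors, gives $\sum_ie_i^*(x)e_i=x$. So if $X\otimes X^*$ is projective, then so is $X\otimes X^*\otimes X$, and hence $X$. Therefore $X\otimes X^*$ is non-projective whenever $X$ is. If $M|_C$ had two non-projective summands $X_1,X_2$ in a decomposition into indecomposables, then $M\otimes M^*$ would have $X_1\otimes X_1^*\oplus X_2\otimes X_2^*$ as a summand, hence at least two non-projective indecomposable summands, against (8). If $M|_C$ were free, $M\otimes M^*$ would be free, again against (8). So $M|_C\cong J_a\oplus(\text{free})$ with $1\le a<c$, and $a\equiv\dim M=q\equiv-1\pmod c$ gives $a=c-1$.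

(ii) Free modules are faithful. On $J_{c-1}$, $\gamma$ acts as a unipotent Jordan block of size $c-1$, and its order is the least power of $p$ that is at least $c-1$. For $p$ odd, $c-1=p-1>1=c/p$. For $p=2$, $c-1=3>2=c/p$. So the order is $c$.

(iii) All $J_a$ are self-dual, so $M|_C\cong M^*|_C$, and (8) gives the claim. $\square$

For $p=2$, $q=3$ the module $M|_C$ is the $J_3$ of Section 1. For $p=3$, $q=5$ it is $J_2\oplus J_3$. The choice $c=4$ for $p=2$ matters. With $c=2$, the argument for (i) would give $M|_C\cong k\oplus(\text{free})$. Then $M_{\lambda_1}\otimes M_{\lambda_2}$ contains $k\otimes k=k$ as a summand whatever $\lambda_1,\lambda_2$ are, and Lemma 1 does not apply.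

## 6. Two copies of $M$ at each point: the group $N\rtimes L$

**Step 3. This step builds a $p$-local group $L$ with a subgroup $D$ that has two homomorphisms to $C$ agreeing on a large abelian subgroup $E$.** Let $F$ be the finite field with $|F|=2^{p-1}$ if $p$ is odd and $|F|=3$ if $p=2$, so $|F|\equiv1\pmod p$. Let $U\le F^\times$ have order $p$, and let $K_0=F\rtimes U$ act on $X:=F$ by $x\mapsto ux+v$. The action is faithful, $U$ is the stabilizer of $0$, and $U$ acts freely on $X\setminus\{0\}$. Let $E=C^X$ with $K_0$ acting by $(h\cdot\epsilon)_{hx}=\epsilon_x$, and put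
$$L=E\rtimes K_0=C\wr_XK_0,\qquad D=E\rtimes U .$$
$L$ acts on $X$ through $K_0$, and $D$ is the stabilizer of $0$. $D$ is a $p$-group and $|L:D|=|F|$ is prime to $p$, so $D$ is a Sylow $p$-subgroup of $L$.

Fix an injective homomorphism $\mu:U\to C$, which exists as $p\mid c$, and define $\lambda_1,\lambda_2:D\to C$ by
$$\lambda_1(\epsilon u)=\epsilon_0,\qquad\lambda_2(\epsilon u)=\epsilon_0\,\mu(u)\qquad(\epsilon\in E,\ u\in U).$$
They are homomorphisms because $(u\cdot\epsilon')_0=\epsilon'_0$ for $u\in U$ and $C$ is abelian. They agree on $E$ and are surjective already there. Their kernels differ: $U\le\ker\lambda_1$ but $U\not\le\ker\lambda_2$.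

**Step 4. This step puts two copies of $M$ at each point of $X$ so that $D$ acts on the copies at $0$ through $\lambda_1$ and $\lambda_2$.** Let $g_x\in K_0$ be translation by $x$, so $g_x0=x$ and $g_0=1$. For $l\in L$ put $d(l,x)=g_{lx}^{-1}lg_x$. It fixes $0$, so $d(l,x)\in D$, and inserting $g_{l'x}g_{l'x}^{-1}$ gives
$$d(ll',x)=d(l,l'x)\,d(l',x).\tag{9}$$
Let $I=X\times\{1,2\}$, $N=N_0^I$, $V=M^{\otimes I}$. Let $l\in L$ act on $N$ and $V$ by
$$(l\cdot n)_{lx,r}=\lambda_r(d(l,x))(n_{x,r}),\qquad l\Big(\bigotimes m_{x,r}\Big)=\bigotimes m'_{x,r},\quad m'_{lx,r}=\lambda_r(d(l,x))\,m_{x,r}.$$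
By (9), $\lambda_r(d(l,l'x))\lambda_r(d(l',x))=\lambda_r(d(ll',x))$. So these are actions of $L$, by group automorphisms on $N$ and linearly on $V$. Let $N$ act on $V$ factorwise. Since $M$ is a $k(N_0\rtimes C)$-module, $\alpha(nm)=\alpha(n)\,\alpha m$ for $\alpha\in C$, $n\in N_0$, $m\in M$. Applied in each factor this gives $l(nv)=(l\cdot n)(lv)$ for $n\in N$, $v\in V$. So $V$ is a module for
$$G:=N\rtimes L .$$
$G$ is solvable, as $N,E,F,U$ are. As $N$ is a $q$-group and $q\neq p$, $D$ is a Sylow $p$-subgroup of $G$; in particular $p\mid|G|$.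

For $p=2$ and $q=3$ we have $K_0=S_3$, $L=C_4\wr S_3$, $G=(3^{1+2}_+)^6\rtimes(C_4\wr S_3)$, $|D|=4^3\cdot2=128$ and $\dim V=3^6$.

**Step 5. This step records the algebra through which we look at $kG$.** Let $\rho:kG\to S:=\mathrm{End}_k(V)=B^{\otimes I}$ be the representation, and let $G$ act on $S$ by conjugation via $\rho$. Let $\mathcal Y=\{\bigotimes y_{x,r}:y_{x,r}\in Y\}$, a basis of $S$. Its elements are the $\rho(n)$ with all coordinates $n_{x,r}$ of the form $(w,0)$. As ${}^{l}\rho(n)=\rho(l\cdot n)$, $L$ permutes $\mathcal Y$:
$$(l\cdot y)_{lx,r}={}^{\lambda_r(d(l,x))}y_{x,r},\qquad1_S\in\mathcal Y^L.\tag{10}$$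

## 7. The block algebra as $S\otimes kL$

**Step 6. This step finds the central idempotent $e$ and computes $kGe$.** $V|_N$ is simple, being an outer tensor product of simple modules. Let $e$ be the primitive central idempotent of $kN$ with $kNe\cong S$ via $\rho$. It is the only primitive central idempotent of $kN$ that does not act as $0$ on $V$. For $l\in L$, ${}^le$ is again such an idempotent, and $\rho({}^le)=\rho(l)\,1\,\rho(l)^{-1}=1$. So ${}^le=e$, and $e$ is central in $kG$.

Consider the algebra homomorphism $kG\to S\otimes kL$, $x\mapsto\rho(x)\otimes\bar x$ for $x\in G$ with image $\bar x\in L=G/N$. On $kN$ it is $\rho\otimes1$, so it sends $e$ to $1\otimes1$ and restricts to a unital homomorphism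
$$\Theta:kGe\to S\otimes kL,\qquad nl\,e\mapsto\rho(nl)\otimes l\quad(n\in N,\ l\in L).$$
Its image contains $\Theta(kNe)=S\otimes1$ and $\Theta(le)=\rho(l)\otimes l$ with $\rho(l)$ invertible, hence all $1\otimes l$. So $\Theta$ is surjective. Since $kGe=\bigoplus_{l\in L}kNe\,l$, both sides have dimension $|L|\dim S$, and $\Theta$ is an isomorphism. As $\Theta({}^lz)=(\rho(l)\otimes l)\,\Theta(z)\,(\rho(l)\otimes l)^{-1}$, it is $L$-equivariant for conjugation on $kGe$ and diagonal conjugation on $S\otimes kL$. With the augmentation $\varepsilon:kL\to k$ we have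
$$(\mathrm{id}\otimes\varepsilon)\,\Theta=\rho|_{kGe},\tag{11}$$
since both send $xe$ to $\rho(x)$.

**Step 7. This step relates Brauer quotients of $kGe$ to those of $S$.** Let $T\le D$. For $s\in S^T$ the element $s\otimes1$ is $T$-fixed and $(\mathrm{id}\otimes\varepsilon)(s\otimes1)=s$, so by (11)
$$\rho((kGe)^T)=S^T.\tag{12}$$
The map $\rho$ is equivariant, so it maps proper relative traces to proper relative traces. It therefore induces an algebra homomorphism
$$\pi_T:(kGe)(T)\to S(T),\qquad\pi_T\circ\mathrm{Br}_T=\mathrm{Br}_T\circ\rho,\tag{13}$$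
which is surjective by (12). The set $\{y\otimes l:y\in\mathcal Y,\,l\in L\}$ is a $T$-stable basis of $S\otimes kL$, so (5) gives $(kGe)(T)\cong S(T)\otimes kC_L(T)$. Under this identification $\pi_T=\mathrm{id}\otimes\varepsilon$: for $s\in S^T$ and $z\in(kL)^T$, the element $\mathrm{Br}_T(s)\otimes\mathrm{Br}_T(z)$ goes to $\mathrm{Br}_T(\varepsilon(z)s)$, and $\varepsilon(z)=\varepsilon(\mathrm{Br}_T(z))$ because non-trivial $T$-orbits on $L$ have length divisible by $p$. If $C_L(T)$ is a $p$-group, the augmentation ideal of $kC_L(T)$ is nilpotent, so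
$$C_L(T)\text{ a }p\text{-group}\ \Longrightarrow\ \ker\pi_T\text{ is nilpotent}.\tag{14}$$

**Step 8. This step shows that $e$ is a block idempotent with defect group $D$.**

**Lemma 5.** $e$ is a block idempotent of $kG$ with defect group $D\ne1$.

*Proof.* As $S$ is a matrix algebra, $Z(kGe)\cong Z(S\otimes kL)\cong Z(kL)\subseteq(kL)^E$. We show that $(kL)^E$ is local. First, $C_L(E)=E$: if $\epsilon h$ with $\epsilon\in E$, $h\in K_0$ centralizes $E$, so does $h$, as $E$ is abelian. Applying $h$ to elements of $E$ supported at one point, we see that $h$ fixes every point of $X$, so $h=1$. Hence $\mathrm{Br}_E$ maps $(kL)^E$ onto $kC_L(E)=kE$, which is local. Its kernel is spanned by sums of non-trivial $E$-conjugation orbits. Such an orbit lies in a single coset of the normal subgroup $E$ and has length divisible by $p$, so its sum maps to $0$ in $k[L/E]$. Thus $\ker\mathrm{Br}_E\subseteq J(kE)\,kL$, the kernel of $kL\to k[L/E]$. As $E$ is a normal $p$-subgroup, $(J(kE)kL)^m=J(kE)^mkL$, so this ideal is nilpotent. Hence $(kL)^E$ is local, $Z(kGe)$ has no idempotents except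 $0$ and $e$, and $e$ is a block idempotent.

By (13), $\pi_D(\mathrm{Br}_D(e))=\mathrm{Br}_D(1_S)$, and this is non-zero by (1) since $1_S\in\mathcal Y^D$. So $\mathrm{Br}_D(e)\ne0$. As $D$ is a Sylow $p$-subgroup of $G$, it is maximal among $p$-subgroups $T$ with $\mathrm{Br}_T(e)\neq0$, so it is a defect group. $\square$

## 8. Brauer quotients at the subgroups $Q_x$ of $E$

**Step 9. This step computes $S(Q_x)$, where $Q_x$ is the part of $E$ that is trivial at $x$.** For $x\in X$ put
$$Q_x=\{\epsilon\in E:\epsilon_x=1\}.$$
Then $lQ_xl^{-1}=Q_{lx}$ for $l\in L$, and $Q_x=Q_y$ only if $x=y$.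

*Action of $E$ on $\mathcal Y$.* Let $\epsilon\in E$. It acts trivially on $X$, and $d(\epsilon,x)=g_x^{-1}\epsilon g_x\in E$ has $0$-coordinate $\epsilon_{g_x0}=\epsilon_x$. On $E$ both $\lambda_1,\lambda_2$ are the $0$-coordinate. So by (10), $\epsilon$ acts on $\mathcal Y$ coordinatewise, through $\epsilon_x\in C$ at both $(x,1)$ and $(x,2)$.

*Centralizers.* We have
$$C_L(Q_x)=E,\quad\text{a }p\text{-group}.\tag{15}$$
Since $E$ is abelian, $E\subseteq C_L(Q_x)$. If $\epsilon h$ ($\epsilon\in E$, $h\in K_0$) centralizes $Q_x$, so does $h$. Considering elements of $Q_x$ supported at one point, $h$ fixes each point of $X\setminus\{x\}$, hence all of $X$, so $h=1$.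

*Brauer quotients.* For $y\ne x$ the map $\epsilon\mapsto\epsilon_y$ sends $Q_x$ onto $C$, while $Q_x$ acts trivially on the coordinates $(x,1),(x,2)$. By (7), an element of $\mathcal Y$ is $Q_x$-fixed exactly when all its coordinates at $(y,r)$ with $y\neq x$ are $1_B$. So $\mathcal Y^{Q_x}$ spans the subalgebra $S_x:=B_{x,1}\otimes B_{x,2}$ of $S$ (the two tensor factors at $x$), $S_x\subseteq S^{Q_x}$, and by (1) $\mathrm{Br}_{Q_x}$ restricts to an algebra isomorphism
$$S_x\xrightarrow{\ \sim\ }S(Q_x),\qquad S(Q_x)\cong\mathrm{End}_k(V_x),\quad V_x=M\otimes M.\tag{16}$$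
It is equivariant for the stabilizer of $x$ in $L$, which normalizes $Q_x$ and preserves $S_x$.

**Step 10. This step compares two conjugate subgroups of $D$.** Put
$$Q=Q_0,\qquad P=Q_1\ (1\in F=X),\qquad g\in K_0\le G\text{ the map }x\mapsto x-1,$$
so ${}^gP=Q_{g1}=Q_0=Q$. Both are proper subgroups of $D$.

*At $Q$.* $D$ stabilizes $0$, so it normalizes $Q$. For $\delta\in D$ we have $d(\delta,0)=g_0^{-1}\delta g_0=\delta$. By (10), $\delta$ acts on the factor $B_{0,r}$ by conjugation with $\lambda_r(\delta)$. So $D$ acts on $S(Q)\cong\mathrm{End}_k(V_0)$ by conjugation via the $kD$-module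
$$V_0=M_{\lambda_1}\otimes M_{\lambda_2}.$$
By Lemma 4(ii) and $\ker\lambda_1\ne\ker\lambda_2$, Lemma 1 applies with $T=D$: $k$ is not a direct summand of $V_0$.

*At $P$.* For $\delta=\epsilon u\in D$, ${}^\delta Q_1=Q_{u\cdot1}$, and $u\cdot1=1$ only if $u=1$. So
$$N_D(P)=E<D .$$
$E$ acts on $S(P)\cong\mathrm{End}_k(V_1)$ via $E/P\cong C$, $\epsilon\mapsto\epsilon_1$, acting diagonally on $V_1=M\otimes M$. By Lemma 4(iii), $V_1\cong k\oplus(\text{free})$ as a $k[E/P]$-module.

These are the two modules of Section 1. The whole of $D$, with the twist by $\mu$, normalizes $Q$ and acts on $V_0$. At $P$ only $E$ is left, and $E$ does not see $\mu$.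

## 9. Rank at least two at $Q$ and rank one at $P$

Let $i\in(kGe)^D$ be any source idempotent with respect to $D$, and $A=ikGi$. Put $j=\rho(i)\in S^D$ and
$$f=\mathrm{Br}_Q(j)\in S(Q)^D=\mathrm{End}_{kD}(V_0),\qquad f'=\mathrm{Br}_P(j)\in S(P)^E=\mathrm{End}_{kE}(V_1).$$

**Step 11. This step shows that $f$ and $f'$ are non-zero.** Since $\mathrm{Br}_D(i)\ne0$, (2) and (3) show that $\mathrm{Br}_Q(i)$ and $\mathrm{Br}_P(i)$ are non-zero idempotents of $(kGe)(Q)$ and $(kGe)(P)$. By (13) they are mapped to $f$ and $f'$ by $\pi_Q$ and $\pi_P$. By (14) and (15) the kernels are nilpotent, so they contain no non-zero idempotent. Hence $f\neq0$ and $f'\ne0$.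

**Step 12. This step bounds the rank at $Q$ from below.**

**Lemma 6.** $\operatorname{rank}f\ge2$.

*Proof.* $f$ is a non-zero idempotent of $\mathrm{End}_{kD}(V_0)$. If its rank were $1$, $fV_0$ would be a one-dimensional direct summand of the $kD$-module $V_0$, and it would be trivial as $D$ is a $p$-group. By Step 10 there is no such summand. $\square$

If we had taken $\lambda_2=\lambda_1$, then $V_0$ would be inflated from $M\otimes M$, and by Lemma 4(iii) it would have a trivial summand, so this argument needs the twist by $\mu$.

**Step 13. This step shows that the free part of $V_1$ does not contribute at $P$, because it comes from relative traces and $i$ is primitive.**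

**Lemma 7.** $\operatorname{rank}f'=1$.

*Proof.* As $f'\ne0$, suppose $\operatorname{rank}f'\ge2$. Then $f'V_1$ is a direct summand of dimension at least $2$ of $V_1\cong k\oplus(\text{free})$ over $k[E/P]$. By Krull–Schmidt its indecomposable summands are copies of $k[E/P]$ and at most one copy of $k$. So $f'V_1=R\oplus R'$ with $R\cong k[E/P]$. Let $f''$ be the projection of $V_1$ onto $R$ along $R'\oplus(1-f')V_1$. It is an $E$-invariant idempotent with $0\ne f''=f'f''=f''f'$.

We write $f''$ as a relative trace. Choose $v\in R$ whose $E/P$-translates form a basis of $R$. Let $a\in f''S(P)f''$ be the projection of $R$ onto $kv$ along the span of the other translates, extended by $0$ on $(1-f'')V_1$. For $x\in E/P$, ${}^xa$ is the analogous projection onto $kxv$. These add up to the identity on $R$ and to $0$ on $(1-f'')V_1$. So $f''=\mathrm{Tr}_P^E(a)$.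

We lift $a$ to $A$. By (12), $\mathrm{Br}_P\circ\rho$ maps $(kGe)^P$ onto $S(P)$, hence maps $A^P=i(kGe)^Pi$ onto $f'S(P)f'$, which contains $a$. Choose $b\in A^P$ mapping to $a$. By (4) for the $D$-algebra $S$ and $N_D(P)=E$,
$$\mathrm{Br}_P\bigl(\rho(\mathrm{Tr}_P^D(b))\bigr)=\mathrm{Br}_P\bigl(\mathrm{Tr}_P^D(\rho(b))\bigr)=\mathrm{Tr}_P^E(a)=f''.$$
This is a non-zero idempotent, so $\mathrm{Tr}_P^D(b)\in A^D$ is not nilpotent. Now $A^D=i(kGe)^Di$ is local, as $i$ is primitive in $(kGe)^D$, and in a finite-dimensional local algebra an element that is not nilpotent is invertible. So the ideal $\mathrm{Tr}_P^D(A^P)$ of $A^D$ contains an invertible element, and thus $i\in\mathrm{Tr}_P^D(A^P)$. Since $P<D$, $\mathrm{Br}_D(i)=0$, contrary to the choice of $i$. $\square$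

## 10. Unequal ranks at conjugate subgroups exclude a unital stable basis

**Step 14. This step moves $f'$ from $P$ to $Q$, so that both ranks are taken in one matrix algebra.** Put
$$\tau=\mathrm{Br}_Q\circ\rho:(kGe)^Q\to S(Q)\cong\mathrm{End}_k(M\otimes M).$$
It is surjective by (12) and vanishes on proper relative traces, since $\rho$ maps these to proper relative traces in $S$. We have $\tau(i)=f$. The idempotent ${}^gi$ is fixed by ${}^gD\ge{}^gP=Q$. Put $h=\tau({}^gi)$. Conjugation by $\rho(g)$ maps $S^P$ onto $S^Q$ and proper relative traces to proper relative traces. So it induces an algebra isomorphism $S(P)\to S(Q)$, and this maps $f'=\mathrm{Br}_P(\rho(i))$ to $\mathrm{Br}_Q(\rho({}^gi))=h$. Isomorphisms of matrix algebras preserve ranks of idempotents, as the rank $r$ of an idempotent $\eta$ in a matrix algebra $S'$ is given by $r^2=\dim\eta S'\eta$. By Lemma 7, $\operatorname{rank}h=1$.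

**Step 15. This step concludes for source idempotents with respect to $D$.** By Lemma 6,
$$\operatorname{rank}\tau(i)=\operatorname{rank}f\ge2,\qquad\operatorname{rank}\tau({}^gi)=\operatorname{rank}h=1 .$$
Suppose $A$ had a $D\times D$-stable unital basis $\Omega$, and let $\Delta=\{(gug^{-1},u):u\in P\}$. The hypotheses of Lemma 3 hold for $\tau$, so $\Omega$ contains an element fixed by $\Delta$, and this element is a unit of $A$. By Lemma 2, $\operatorname{rank}\tau(i)=\operatorname{rank}\tau({}^gi)$, a contradiction. So $A$ is not uniform.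

**Step 16. This step removes the choice of $D$.** Any other defect group of $e$ is ${}^xD$ for some $x\in G$. Conjugation by $x^{-1}$ carries source idempotents with respect to ${}^xD$ to source idempotents with respect to $D$, the source algebras to source algebras, and stable unital bases to stable unital bases. Since Step 15 holds for every source idempotent with respect to $D$, no source algebra of $kGe$ is uniform. With $G$ solvable, $p\mid|G|$, and $e$ a block idempotent with non-trivial defect groups (Lemma 5), this proves the Theorem, and the Conjecture is disproved. $\blacksquare$
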